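\title{Meager Borel subspaces of Banach spaces that cannot be covered by countably many closed Haar-meager sets}

\begin{abstract}
We show that every infinite-dimensional separable Banach space $X$ contains a dense linear subspace $H$ that is a countable union of nowhere dense $G_\delta$-sets and has the following property: whenever $H$ is covered by countably many closed sets, one of them contains a translate of every compact set of sufficiently small diameter. Consequently $H$ is meager and Borel, but cannot be covered by countably many closed sets each of which is Haar-meager or Haar-null. No proper subspace of class $F_\sigma$ or $G_\delta$ behaves in this way. The subspace $H$ is spanned by vectors indexed by the branches of a tree; each vector carries rapidly decreasing spikes in the coordinates of a bounded biorthogonal system, and the positions of the spikes record the branch.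
\end{abstract}

\section{The question and the results}\label{sec:intro}

All Banach spaces in this paper are separable, over $\mathbb K=\mathbb R$ or $\mathbb K=\mathbb C$. A topological space is \emph{Polish} if it is separable and completely metrizable; thus a Banach space $X$ is a Polish Abelian group under addition. A set is \emph{nowhere dense} if its closure has empty interior, and \emph{meager} if it is a countable union of nowhere dense sets. By the Baire category theorem, no nonempty open subset of a Polish space is meager. A set is $G_\delta$ if it is a countable intersection of open sets, $F_\sigma$ if it is a countable union of closed sets, and $G_{\delta\sigma}$ if it is a countable union of $G_\delta$-sets. The Cantor cube $2^\omega=\{0,1\}^\omega$ carries the product topology; it is a compact Polish space without isolated points, and its \emph{cylinders}, obtained by prescribing finitely many coordinates, form a base of clopen sets.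

A Borel set $A\subseteq X$ is \emph{Haar-meager} if there is a continuous map $f:2^\omega\to X$ such that $f^{-1}[A+x]$ is meager in $2^\omega$ for every $x\in X$. The map $f$ samples $X$ along a compact set, and $A$ is small if every translate of $A$ catches only a meager set of parameters. The counterpart for measure is this: a Borel set $A$ is \emph{Haar-null} if there is a Borel probability measure $\mu$ on $X$ with $\mu(A+x)=0$ for every $x\in X$. Both notions are invariant under translations. We write $\sigma\overline{\mathcal{HM}}_X$ for the $\sigma$-ideal of all subsets of $X$ that can be covered by countably many \emph{closed} Haar-meager sets.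

A closed Haar-meager set has empty interior (Lemma~\ref{lem:thick}), so every member of $\sigma\overline{\mathcal{HM}}_X$ is meager. For linear subspaces, being Haar-meager costs nothing.

\begin{example}\label{ex:line}
Every Borel linear subspace $H\ne X$ is Haar-meager. Take $v\notin H$ and the continuous injection $g:2^\omega\to\mathbb R$, $g(t)=\sum_n3^{-n}t_n$, and put $f(t)=g(t)v$. If $f(t)$ and $f(t')$ lie in $H+x$, then $(g(t)-g(t'))v\in H$, so $t=t'$. Thus $f^{-1}[H+x]$ has at most one point and is nowhere dense. In particular, a closed subspace $H\neq X$ belongs to $\sigma\overline{\mathcal{HM}}_X$.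
\end{example}

So a meager Borel subspace is small in two senses, and one may ask whether its smallness can always be witnessed by closed Haar-meager sets. The following question comes from the paper \cite{BJ} of Banakh and Jab{\l}o\'nska.

\begin{quote}
\emph{Does every infinite-dimensional separable Banach space $X$ contain a meager Borel linear subspace $H\notin\sigma\overline{\mathcal{HM}}_X$?}
\end{quote}

The first examples suggest that the answer is no. The span of a sequence is a countable union of finite-dimensional, hence closed, proper subspaces. The image of a Banach space $Z$ under a continuous linear injection $Z\to X$ that is not onto, such as $\ell_1$ inside $c_0$, inherits from $Z$ a Polish group topology finer than the norm topology of $X$, and all such subspaces lie in $\sigma\overline{\mathcal{HM}}_X$ by Theorem~\ref{thm:more}(b) below. On the other hand, closed nowhere dense sets can be large. In the real space $c_0$ the cone $\{z: z(n)\ge0\text{ for all }n\}$ is closed and has empty interior, yet it contains $K+x$ for every compact set $K\neq\emptyset$, with $x(n)=\sup_{\kappa\in K}|\kappa(n)|$; such a set is not Haar-meager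 (Lemma~\ref{lem:thick}). This second phenomenon prevails, and the answer is yes.

\begin{theorem}\label{thm:main}
Let $X$ be an infinite-dimensional separable real or complex Banach space. There is a linear subspace $H\subseteq X$ such that
\begin{enumerate}
\item[(1)] $H$ is a countable union of nowhere dense $G_\delta$-subsets of $X$; in particular, $H$ is meager and Borel, of class $G_{\delta\sigma}$;
\item[(2)] if $H\subseteq\bigcup_nF_n$ with $F_n$ closed, then there are $n$ and $\delta>0$ such that $F_n$ contains a translate of every compact subset of $X$ of diameter less than $\delta$.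
\end{enumerate}
Consequently $H\notin\sigma\overline{\mathcal{HM}}_X$.
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] The subspace $H$ of Theorem~\ref{thm:main} is dense in $X$, and it cannot be covered by countably many closed sets each of which is Haar-meager or Haar-null.
\item[(b)] Let $X$ be a separable Banach space. A linear subspace $H\ne X$ that is $F_\sigma$, or $G_\delta$, or carries a Polish group topology finer than the norm topology, belongs to $\sigma\overline{\mathcal{HM}}_X$. So the class $G_{\delta\sigma}$ in Theorem~\ref{thm:main} cannot be lowered to $F_\sigma$ or $G_\delta$.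
\item[(c)] A separable Banach space $X$ contains a meager Borel linear subspace $H\notin\sigma\overline{\mathcal{HM}}_X$ if and only if $\dim X=\infty$.
\item[(d)] In Theorem~\ref{thm:main}(2) one cannot drop the bound $\delta$, nor choose $\delta$ independent of the cover.
\end{enumerate}
\end{theorem}

Section~\ref{sec:thick} isolates the obstacle that any construction must overcome, and Section~\ref{sec:model} shows how spikes overcome it for a difference of two vectors. The subspace $H$ is defined in Section~\ref{sec:tree}, parts (2) and (1) of Theorem~\ref{thm:main} are proved in Sections~\ref{sec:cover} and~\ref{sec:pieces}, and Theorem~\ref{thm:more} in Section~\ref{sec:more}. We write $\mathbb N=\{1,2,\dots\}$, and $B(z,\rho)$ is the open ball of radius $\rho$ about $z$. We use twice the following fact \cite[Theorem 3.11]{Kechris}: \emph{a subspace of a Polish space is Polish if and only if it is a $G_\delta$-set.}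

\section{Thick sets and differences}\label{sec:thick}

Call a set $F\subseteq X$ \emph{$\delta$-thick} if it contains a translate of every compact set of diameter less than $\delta$, and \emph{thick} if it is $\delta$-thick for some $\delta>0$. A superset of a thick set is thick. The ball $B(z,\rho)$ is $\rho$-thick: if $\kappa_0\in K$ and $\operatorname{diam}K<\rho$, then $K-\kappa_0+z\subseteq B(z,\rho)$.

\begin{lemma}\label{lem:thick}
A thick Borel set $F\subseteq X$ is neither Haar-meager nor Haar-null. In particular, a closed Haar-meager set has empty interior.
\end{lemma}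

\begin{proof}
Let $F$ be $\delta$-thick and let $f:2^\omega\to X$ be continuous. By continuity there is a cylinder $U$ with $\operatorname{diam}f(U)<\delta$. The set $f(U)$ is compact, so $f(U)+x\subseteq F$ for some $x$. Then $f^{-1}[F-x]$ contains the nonempty open set $U$ and is not meager. As $f$ was arbitrary, $F$ is not Haar-meager.

Let $\mu$ be a Borel probability measure on $X$. Countably many balls of radius $\delta/3$ cover $X$, so one of them has positive measure. Borel probability measures on Polish spaces are inner regular with respect to compact sets, so this ball contains a compact set $K$ with $\mu(K)>0$, and $\operatorname{diam}K<\delta$. If $K+x\subseteq F$, then $\mu(F-x)\ge\mu(K)>0$. Hence $F$ is not Haar-null.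
\end{proof}

So Theorem~\ref{thm:main}(2) implies $H\notin\sigma\overline{\mathcal{HM}}_X$. The naive way to obtain (2) is to put a thick closed set inside $H$. The next lemma rules this out.

\begin{lemma}\label{lem:diff}
If $F\subseteq X$ is closed and not Haar-meager, then $F-F$ is a neighborhood of $0$.
\end{lemma}

\begin{proof}
Suppose that $F$ is closed and $F-F$ is not a neighborhood of $0$. Pick $x_n\notin F-F$ with $\|x_n\|\le2^{-n}$ for $n\in\omega$. The series $f(t)=\sum_nt_nx_n$ converges uniformly on $2^\omega$, so $f$ is continuous. If the closed set $f^{-1}[F+x]$ had nonempty interior, it would contain a cylinder, hence two points $t,t'$ that differ in exactly one coordinate $n$, with $t_n=1$ and $t'_n=0$. Then $x_n=f(t)-f(t')\in(F+x)-(F+x)=F-F$, which is false. So every set $f^{-1}[F+x]$ is nowhere dense, and $F$ is Haar-meager.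
\end{proof}

\begin{corollary}\label{cor:closed}
Every closed subset of $X$ that is contained in a linear subspace $H\ne X$ is Haar-meager.
\end{corollary}

\begin{proof}
Otherwise $H=H-H$ contains a ball about $0$, and a subspace that contains a ball about $0$ is $X$.
\end{proof}

The thick closed sets must therefore arise as closures of parts of $H$. The Baire theorem suggests how to arrange this. Let $\Gamma$ be a nonempty Polish space and $\varphi:\Gamma\to X$ a continuous map such that $\overline{\varphi(U)}$ is thick for every nonempty open $U\subseteq\Gamma$. If closed sets $F_n$ cover $\varphi(\Gamma)$, then some $\varphi^{-1}(F_n)$ contains such a $U$, and $F_n\supseteq\overline{\varphi(U)}$ is thick. The difficulty is to keep $\operatorname{span}\varphi(\Gamma)$ meager. Already $\varphi(U)-\varphi(U)$ is dense in a ball, because its closure contains $\overline{\varphi(U)}-\overline{\varphi(U)}$. The way out is that a difference $\varphi(\gamma)-\varphi(\gamma')$ with $\gamma\ne\gamma'$ lies in $\varphi(U)-\varphi(U')$ for some \emph{disjoint} basic open sets $U$ and $U'$, and there are only countably many such pairs. What we need, at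 the least, is a supply of thick sets $F,F'$ for which $F-F'$ is nowhere dense.

\section{Coordinates, gaps and spikes}\label{sec:model}

From now until the end of Section~\ref{sec:pieces}, $X$ is an infinite-dimensional separable Banach space. By the theorem of Ovsepian and Pe{\l}czy\'nski \cite{OP} (see also \cite[Theorem 1.f.4]{LT}), there are vectors $e_n\in X$ and functionals $e_n^*\in X^*$, $n\in\mathbb N$, with $e_n^*(e_n)=1$ and $e^*_n(e_m)=0$ for $m\ne n$, such that
\[
\operatorname{span}\{e_n\}\text{ is dense in }X,\qquad\|e_n\|=1,\qquad C:=\sup_n\|e_n^*\|<\infty.
\]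
This is the only place where $\dim X=\infty$ is used. Note that $C\ge1$, since $e_1^*(e_1)=1$. We write $z(n)=e_n^*(z)$ and call it the $n$th \emph{coordinate} of $z$; thus $|z(n)|\le C\|z\|$. We never expand a general vector in terms of the $e_n$. The reader may keep in mind $X=c_0$ with the unit vectors, where $C=1$.

A vector $y\in\operatorname{span}\{e_n\}$ has only finitely many nonzero coordinates. Let $Y$ be the countable dense set of finite combinations of the $e_n$ with coefficients in $\mathbb Q$ (in $\mathbb Q+i\mathbb Q$ if $\mathbb K=\mathbb C$). For every compact set $K\ne\emptyset$,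
\begin{equation}\label{eq:uniform}
\sup_{\kappa\in K}|\kappa(n)|\to0\qquad(n\to\infty).
\end{equation}
Indeed, given $\varepsilon>0$, finitely many balls $B(y,\varepsilon)$ with $y\in Y$ cover $K$; for large $n$ all their centers have $y(n)=0$, and then $|\kappa(n)|\le C\|\kappa-y\|<C\varepsilon$ for $\kappa\in K\cap B(y,\varepsilon)$.

Our source of nowhere dense sets is a gap in the sizes of coordinates: the last coordinate that exceeds a threshold $\theta$ exceeds it by a definite factor.

\begin{lemma}[Gap lemma]\label{lem:gap}
Let $\theta_k>0$ for $k\ge k_1$ and $\theta_k\to0$. Let $G$ be the set of all $w\in X$ such that for every $k\ge k_1$ there is $\mu\in\mathbb N$ with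
\begin{equation}\label{eq:gap}
|w(\mu)|\ge4\theta_k,\qquad|w(n)|\le\theta_k\quad\text{for all }n>\mu.
\end{equation}
Then $G$ is nowhere dense.
\end{lemma}

\begin{proof}
Every nonempty open set contains a ball $B(y,\rho)$ with $y\in Y$; we find a ball inside $B(y,\rho)$ that misses $G$. Choose $k\ge k_1$ with $4\theta_k<\rho$ and $n_0$ with $y(n)=0$ for $n\ge n_0$, and let $u=y+3\theta_ke_{n_0}$. Since $C\ge1$, we have $B(u,\theta_k/C)\subseteq B(y,4\theta_k)\subseteq B(y,\rho)$. The coordinates of a vector $w\in B(u,\theta_k/C)$ differ from those of $u$ by less than $\theta_k$, so $2\theta_k<|w(n_0)|<4\theta_k$ and $|w(n)|<\theta_k$ for $n>n_0$. If \eqref{eq:gap} held for some $\mu$, then $|w(n_0)|>\theta_k$ would force $\mu\ge n_0$, whereas $|w(n)|<4\theta_k$ for all $n\ge n_0$. So $w\notin G$.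
\end{proof}

Gaps are produced by spikes whose heights decrease faster than any geometric sequence. Fix
\[
c_j=2^{-j^2}\qquad(j\ge1).
\]
Then $c_{j+1}/c_j=2^{-2j-1}$, so $c_{j+1}/c_j\to0$ and
\begin{equation}\label{eq:tail}
\sum_{j>k}c_j\le2c_{k+1}\qquad(k\ge0).
\end{equation}
For an infinite set $P\subseteq\mathbb N$, let $F_P$ be the set of all $z\in X$ for which there are positions $m_1<m_2<\cdots$ in $P$ with
\[
|z(m_k)-c_k|\le2c_{k+1},\qquad|z(n)|\le2c_{k+1}\quad\text{for }n>m_k\qquad(k\ge1);
\]
see Figure~\ref{fig:spikes}. The sets $F_P$ are a model: they show the mechanism and are not used later.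

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.42cm,y=1cm]
\draw[->] (0,0) -- (23.5,0) node[below] {$n$};
\foreach \n/\h in {1/1.2,2/2.7,3/0.5,4/1.9,5/0.8,7/0.5,8/0.2,9/0.8,10/0.35,11/0.6,12/0.15,13/0.45,15/0.1,16/0.16,17/0.06,18/0.13,19/0.05,20/0.1,21/0.04}
  \draw[gray,thick] (\n,0) -- (\n,\h);
\draw[very thick] (6,0) node[below] {$m_k$} -- (6,2.3) node[above] {$\approx c_k$};
\draw[very thick] (14,0) node[below] {$m_{k+1}$} -- (14,0.6) node[above] {$\approx c_{k+1}$};
\draw[dashed] (6,1.2) -- (24,1.2) node[right] {$2c_{k+1}$};
\draw[dashed] (14,0.22) -- (24,0.22) node[right] {$2c_{k+2}$};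
\end{tikzpicture}
\caption{Absolute values of the coordinates of a spiked vector (not to scale). The $k$th spike stands at position $m_k$ and has height about $c_k$; all later coordinates, including the later spikes, lie below the much smaller level $2c_{k+1}$.}
\label{fig:spikes}
\end{figure}

\begin{proposition}\label{prop:model}
Let $P,P'\subseteq\mathbb N$ be infinite.
\begin{enumerate}
\item[(i)] $F_P$ contains a translate of every compact set.
\item[(ii)] $F_P-F_P=X$.
\item[(iii)] If $P\cap P'=\emptyset$, then $F_P-F_{P'}$ is nowhere dense.
\end{enumerate}
\end{proposition}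

\begin{proof}
(i) Let $K\neq\emptyset$ be compact. By \eqref{eq:uniform} there are $m_1<m_2<\cdots$ in $P$ with $|\kappa(n)|\le c_{k+1}$ for $\kappa\in K$ and $n\ge m_k$. Put $x=\sum_kc_ke_{m_k}$. Then $x(m_k)=c_k$, and for $n>m_k$ the coordinate $x(n)$ is $0$ or some $c_j$ with $j>k$. So $z=\kappa+x$ satisfies $|z(m_k)-c_k|\le c_{k+1}$ and $|z(n)|\le2c_{k+1}$ for $n>m_k$; that is, $K+x\subseteq F_P$.

(ii) Apply (i) to $K=\{0,\kappa\}$: both $x$ and $\kappa+x$ lie in $F_P$.

(iii) Let $z\in F_P$ and $z'\in F_{P'}$ have positions $m_k$ and $m_k'$, and let $w=z-z'$. Fix $k\ge2$, so that $c_k\ge32c_{k+1}$. As $P\cap P'=\emptyset$, we have $m_k\ne m_k'$; let $\mu$ be the larger of the two. For $n>\mu$ we get $|w(n)|\le4c_{k+1}$. At $\mu$, one of $z,z'$ has its $k$th spike and the other is already past its own, so $|w(\mu)|\ge(c_k-2c_{k+1})-2c_{k+1}\ge28c_{k+1}$. Thus \eqref{eq:gap} holds with $\theta_k=4c_{k+1}$, and Lemma~\ref{lem:gap} applies.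
\end{proof}

In (ii) the spikes of the two vectors sit at the same positions and cancel; in (iii) they cannot, and the later of the two $k$th spikes survives. By (ii) the span of $F_P$ is $X$, so no $F_P$ can serve as $\varphi(\Gamma)$. We need a set whose closure contains the vectors $\kappa+x$ from (i), while any two distinct points of the set have their $k$th spikes at different positions for all large $k$. To achieve this, we build a vector in infinitely many steps. A step adds a finitely supported correction $y$, which imitates $\kappa$, and finitely many spikes, which imitate an initial part of $x$. After each step the vector moves on to a new set of positions, reserved for the history of steps made so far. Two vectors with different histories then use disjoint sets of positions from some step on.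

\section{The tree and the subspace}\label{sec:tree}

A \emph{step} is a pair $\tau=(y,M)$, where $y\in Y$ and $M$ is a nonempty finite strictly increasing sequence in $\mathbb N$. The set $S$ of steps is countable, and so is the set $Q=S^{<\omega}$ of finite sequences of steps, the empty sequence included. Using a bijection between $\mathbb N$ and $Q\times\mathbb N$, fix pairwise disjoint infinite sets
\[
P_q\subseteq\mathbb N\qquad(q\in Q).
\]
For a sequence $\gamma$ of steps, $\gamma|r$ denotes its initial segment of length $r$, and $q\sqsubseteq\gamma$ means that $q$ is an initial segment of $\gamma$.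

Let $\gamma=(\tau_1,\tau_2,\dots)$ be a finite or infinite sequence of steps $\tau_i=(y_i,M_i)$. Let $(m_j)_{j\ge1}$ be the concatenation of $M_1,M_2,\dots$; we write $m_j(\gamma)$ when $\gamma$ must be named. Put $l_0=0$ and $l_i=|M_1|+\dots+|M_i|$, so that $l_0<l_1<\cdots$. The index $j$ \emph{belongs to step $i$} if $l_{i-1}<j\le l_i$. We call $\gamma$ \emph{admissible} if $m_1<m_2<\cdots$ and, for every $i$ and every $j$ that belongs to step $i$,
\begin{enumerate}
\item[(A)] $\|y_i\|<c_{l_{i-1}+1}$;
\item[(B)] $m_j\in P_{\gamma|(i-1)}$;
\item[(C)] $y_{i'}(n)=0$ for all $i'<i$ and $n\ge m_j$;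
\item[(D)] $|y_i(n)|\le c_{j+1}$ for all $n\ge m_j$.
\end{enumerate}
Condition (B) makes positions record histories. The other three protect the spike with index $j$ in step $i$ from the corrections: earlier corrections vanish from $m_j$ on by (C), and later ones are small in norm by (A). The correction $y_i$ itself may have norm close to $c_{l_{i-1}+1}$, which can be far larger than $c_j$; condition (D) asks only that its coordinates have decayed by the time the spike arrives, as in Proposition~\ref{prop:model}(i).

Let $T$ be the set of finite admissible sequences and $\Gamma$ the set of infinite ones. A sequence is admissible if and only if all its finite initial segments are. So $T$ is a tree, and $\Gamma$ is closed in the Polish space $S^\omega$, the product of countably many copies of the discrete space $S$. Hence $\Gamma$ is Polish. For $q\in T$ of length $r$ with data $y_i$, $l_i$, $m_j$, put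
\[
[q]=\{\gamma\in\Gamma:q\sqsubseteq\gamma\},\qquad\ell(q)=l_r\ge r,\qquad v_q=\sum_{i\le r}y_i+\sum_{j\le\ell(q)}c_je_{m_j}.
\]
Every $q\in T$ has a one-step extension in $T$: add the step $(0,(m))$, where $m\in P_q$ is larger than all positions of $q$ and so large that $y_i(n)=0$ for $i\le r$ and $n\ge m$. Repeating this, we see that $[q]\ne\emptyset$. The sets $[q]$, $q\in T$, are clopen and form a base of $\Gamma$, and $\gamma^\nu\to\gamma$ means that for each $r$ we have $\gamma^\nu|r=\gamma|r$ for all large $\nu$.

Define
\[
\varphi:\Gamma\to X,\qquad\varphi(\gamma)=\sum_{i\ge1}y_i+\sum_{j\ge1}c_je_{m_j},\qquad\text{and}\qquad H=\operatorname{span}\varphi(\Gamma).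
\]
Since the numbers $l_r<l_{r+1}<\cdots$ are distinct, (A) and \eqref{eq:tail} give
\begin{equation}\label{eq:ytail}
\sum_{i>r}\|y_i\|\le\sum_{i>r}c_{l_{i-1}+1}\le\sum_{j>l_r}c_j\le2c_{l_r+1}\qquad(r\ge0).
\end{equation}
So both series converge absolutely, and a second use of \eqref{eq:tail}, for the spikes, gives
\begin{equation}\label{eq:approx}
\|\varphi(\gamma)-v_q\|\le4c_{\ell(q)+1}\qquad(q\in T,\ \gamma\in[q]).
\end{equation}
If $q$ has length $r$, then $\operatorname{diam}\varphi([q])\le8c_{r+1}$; hence $\varphi$ is continuous. The vectors $\varphi(\gamma)$ have the shape shown in Figure~\ref{fig:spikes}, with the level $2c_{k+1}$ replaced by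
\[
\eta_k=4Cc_{k+1}.
\]

\begin{lemma}[Spike lemma]\label{lem:spike}
Let $\gamma\in\Gamma$, $z=\varphi(\gamma)$, $k\ge1$ and $m_k=m_k(\gamma)$. Then $|z(m_k)-c_k|\le\eta_k$, and $|z(n)|\le\eta_k$ for $n>m_k$.
\end{lemma}

\begin{proof}
Let $k$ belong to step $i$, so $k\le l_i$, and let $n\ge m_k$. By (C), $y_{i'}(n)=0$ for $i'<i$. By (D), $|y_i(n)|\le c_{k+1}$. By \eqref{eq:ytail}, $\sum_{i'>i}|y_{i'}(n)|\le2Cc_{l_i+1}\le2Cc_{k+1}$. The $n$th coordinate of $\sum_jc_je_{m_j}$ is $c_k$ if $n=m_k$; if $n>m_k$ it is $0$ or some $c_j$ with $j>k$, hence at most $c_{k+1}$. The errors add up to at most $(2+2C)c_{k+1}\le4Cc_{k+1}$.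
\end{proof}

\begin{remark}\label{rem:B}
Without (B) the span would be $X$. Let $\|\kappa\|<c_1$. Choose inductively $y_i\in Y$ with $\|y_i\|<c_i$ and $\|\kappa-y_1-\dots-y_i\|<c_{i+1}$, and then $m_1<m_2<\cdots$ with $y_1(n)=\dots=y_i(n)=0$ for $n\ge m_i$. The sequences with steps $(y_i,(m_i))$ and with steps $(0,(m_i))$ both satisfy (A), (C) and (D), and the vectors attached to them differ by $\sum_iy_i=\kappa$.
\end{remark}

\section{Closed covers of $H$}\label{sec:cover}

We show that every $\varphi([p])$ has thick closure. Given a small compact set $K$, we must name one vector $x$ with $K+x\subseteq\overline{\varphi([p])}$. As in Proposition~\ref{prop:model}(i), $x$ is a sum of spikes adapted to $K$, and we place all new spikes in $P_p$. To approximate $\kappa+x$ we make a \emph{single} step from $p$ that carries a correction $y$ close to $\kappa$ and a long initial run of the spikes of $x$. This is why steps may contain arbitrarily many spikes: positions in $P_p$ are available for one step only, and the set of positions for the following step depends on $y$, hence on $\kappa$.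

\begin{lemma}\label{lem:closure}
Let $p\in T$ and $k=\ell(p)$. Then $\overline{\varphi([p])}$ is $c_{k+1}$-thick.
\end{lemma}

\begin{proof}
Let $K\neq\emptyset$ be compact with $\operatorname{diam}K<c_{k+1}$. Translating $K$, we may assume that $0\in K$, so $\|\kappa\|<c_{k+1}$ for $\kappa\in K$. Let $y_1,\dots,y_r$ and $m_1<\dots<m_k$ be the data of $p$. By \eqref{eq:uniform}, and since $P_p$ is infinite, there are $m_{k+1}<m_{k+2}<\cdots$ in $P_p$, larger than $m_1,\dots,m_k$, such that $y_i(n)=0$ for $i\le r$ and $n\ge m_{k+1}$, and
\[
\sigma_j:=\sup\{|\kappa(n)|:\kappa\in K,\ n\ge m_j\}<c_{j+1}\qquad(j>k).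
\]
Let $x=v_p+\sum_{j>k}c_je_{m_j}$. We claim that $K+x\subseteq\overline{\varphi([p])}$.

Let $\kappa\in K$ and $\varepsilon>0$. Choose $l>k$ with $6c_{l+1}<\varepsilon/2$, and then $y\in Y$ so close to $\kappa$ that the finitely many inequalities
\[
\|y-\kappa\|<\varepsilon/2,\qquad\|y\|<c_{k+1},\qquad C\|y-\kappa\|+\sigma_j<c_{j+1}\quad(k<j\le l)
\]
hold. Let $p'$ be $p$ followed by the step $(y,(m_{k+1},\dots,m_l))$. For this step, (A) is the second inequality, (B) and (C) hold by the choice of the $m_j$, and (D) holds because $|y(n)|\le C\|y-\kappa\|+|\kappa(n)|<c_{j+1}$ for $n\ge m_j$ and $k<j\le l$. So $p'\in T$, $\ell(p')=l$, and $\kappa+x-v_{p'}=\kappa-y+\sum_{j>l}c_je_{m_j}$. For any $\gamma\in[p']\subseteq[p]$, estimates \eqref{eq:approx} and \eqref{eq:tail} give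
\[
\|\varphi(\gamma)-(\kappa+x)\|\le4c_{l+1}+\|y-\kappa\|+2c_{l+1}<\varepsilon.\qedhere
\]
\end{proof}

The restriction on the diameter of $K$ enters through (A) alone; by Theorem~\ref{thm:more}(d), some such restriction is unavoidable.

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $H\subseteq\bigcup_nF_n$ with $F_n$ closed. The closed sets $\varphi^{-1}(F_n)$ cover the nonempty Polish space $\Gamma$. By the Baire theorem one of them has nonempty interior, so it contains $[p]$ for some $p\in T$. Then $F_n\supseteq\overline{\varphi([p])}$, and Lemma~\ref{lem:closure} gives (2) with $\delta=c_{\ell(p)+1}$.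
\end{proof}

\section{The pieces of $H$}\label{sec:pieces}

We now cut $H$ into countably many pieces in which the branches are separated at a fixed level of the tree and the coefficients are bounded above and below. The upper bound keeps the errors $\eta_k$ small; the lower bound keeps every spike visible.

Fix integers $N\ge0$, $r\ge0$, $\beta\ge1$ and distinct $s_1,\dots,s_N\in T$ of length $r$. Let
\[
E=\{a\in\mathbb K^N:1/\beta\le|a_i|\le\beta\text{ for all }i\}\times[s_1]\times\dots\times[s_N],\qquad\Phi(a,\gamma)=\sum_{i=1}^Na_i\varphi(\gamma_i),
\]
where now $\gamma=(\gamma_1,\dots,\gamma_N)$ is a tuple of branches. We call $E$ a \emph{cell} of rank $N$ and $\Phi(E)$ a \emph{piece}. A cell is a finite product of Polish spaces, hence Polish, and $\Phi$ is continuous. A cell of rank $0$ is a single point, with $\Phi(E)=\{0\}$. There are countably many cells. Every $w\in H$ has the form $\sum_{i=1}^Na_i\varphi(\gamma_i)$ with $N\ge0$, distinct $\gamma_i$ and nonzero $a_i$; for large $r$ the segments $s_i=\gamma_i|r$ are distinct, and for large $\beta$ the coefficients obey the bounds. So $H$ is the union of the pieces.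

Fix a cell $E$ of rank $N\ge1$ and put $\theta_k=N\beta\eta_k$. Since $\theta_k/c_k=4CN\beta\,2^{-2k-1}\to0$, there is $k_1>\max_i\ell(s_i)$, depending only on $E$, with $c_k/\beta\ge5\theta_k$ for all $k\ge k_1$. The next lemma extends the computation in Proposition~\ref{prop:model}(iii) from two terms to $N$.

\begin{lemma}\label{lem:last}
Let $(a,\gamma)\in E$, $w=\Phi(a,\gamma)$ and $k\ge k_1$.
\begin{enumerate}
\item[(i)] If $k$ belongs to step $t$ of $\gamma_i$, then $m_k(\gamma_i)\in P_q$ for $q=\gamma_i|(t-1)$, and $s_i\sqsubseteq q$.
\item[(ii)] The numbers $m_k(\gamma_1),\dots,m_k(\gamma_N)$ are distinct. Let $\mu_k$ be the largest of them and $i(k)$ the index at which it is attained. Then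
\begin{equation}\label{eq:last}
|w(\mu_k)-a_{i(k)}c_k|\le\theta_k,\qquad|w(\mu_k)|\ge4\theta_k,\qquad|w(n)|\le\theta_k\quad\text{for }n>\mu_k.
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The first claim is (B). The first $r$ steps of $\gamma_i$ carry the indices $j\le\ell(s_i)<k$, so $t>r$ and $q$ extends $\gamma_i|r=s_i$.

(ii) For $i\ne i'$ the sequences $q\sqsupseteq s_i$ and $q'\sqsupseteq s_{i'}$ given by (i) differ, because $q|r=s_i\neq s_{i'}=q'|r$. Hence $P_q\cap P_{q'}=\emptyset$ and $m_k(\gamma_i)\ne m_k(\gamma_{i'})$. Put $z_i=\varphi(\gamma_i)$. If $n>\mu_k$, Lemma~\ref{lem:spike} gives $|z_i(n)|\le\eta_k$ for all $i$, so $|w(n)|\le N\beta\eta_k$. At $n=\mu_k$ it gives $|z_i(\mu_k)|\le\eta_k$ for $i\ne i(k)$ and $|z_{i(k)}(\mu_k)-c_k|\le\eta_k$, which is the first inequality. The second follows, since $|w(\mu_k)|\ge c_k/\beta-\theta_k\ge4\theta_k$.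
\end{proof}

In particular $w\ne0$, so $\varphi(\gamma_1),\dots,\varphi(\gamma_N)$ are linearly independent whenever the branches are distinct.

\begin{corollary}\label{cor:nwd}
Every piece is nowhere dense.
\end{corollary}

\begin{proof}
For $N=0$ the piece is $\{0\}$. For $N\ge1$, \eqref{eq:last} shows that it is contained in the set $G$ of Lemma~\ref{lem:gap}.
\end{proof}

To find the Borel class of a piece we show that $(a,\gamma)$ can be recovered continuously from $w=\Phi(a,\gamma)$. By \eqref{eq:last}, $\mu_k$ is the last position at which $|w(n)|>\theta_k$, and the gap makes it stable under small changes of $w$. By (B), this position reveals an initial segment of the branch $\gamma_{i(k)}$, and the height of the spike reveals $a_{i(k)}$ approximately. The difficulty is that at level $k$ only the last of the $N$ spikes is under control: the others lie at positions where the remaining summands need not be small yet. But some index $i$ is last for infinitely many $k$; we recover that summand completely, subtract it, and continue with $N-1$ terms.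

\begin{lemma}\label{lem:homeo}
For every cell $E$ the map $\Phi:E\to\Phi(E)$ is a homeomorphism. Hence every piece is a $G_\delta$-subset of $X$.
\end{lemma}

\begin{proof}
We prove, by induction on the rank $N$, the following claim for all cells $E$: \emph{if $(a^\nu,\gamma^\nu)$ and $(a,\gamma)$ lie in $E$ and $w^\nu=\Phi(a^\nu,\gamma^\nu)$ converges to $w=\Phi(a,\gamma)$, then $(a^\nu,\gamma^\nu)\to(a,\gamma)$.} Applied to constant sequences, the claim shows that $\Phi$ is injective; in general, it shows that $\Phi^{-1}$ is continuous. For $N=0$ there is nothing to prove. Let $N\ge1$, and let $\mu_k,i(k)$ and $\mu_k^\nu,i^\nu(k)$ be given by Lemma~\ref{lem:last} for $(a,\gamma)$ and $(a^\nu,\gamma^\nu)$.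

\emph{The last spike is stable.} Fix $k\ge k_1$ and let $\nu$ be so large that $\|w^\nu-w\|<\theta_k/C$; then the coordinates of $w^\nu$ and $w$ differ by less than $\theta_k$. By \eqref{eq:last} for $w$, we have $|w^\nu(n)|<2\theta_k$ for $n>\mu_k$ and $|w^\nu(\mu_k)|>3\theta_k$. By \eqref{eq:last} for $w^\nu$, we have $|w^\nu(\mu_k^\nu)|\ge4\theta_k$, which forces $\mu_k^\nu\le\mu_k$, and $|w^\nu(n)|\le\theta_k$ for $n>\mu_k^\nu$, which forces $\mu_k\le\mu_k^\nu$. So $\mu_k^\nu=\mu_k$ for all large $\nu$.

\emph{One branch converges.} Choose $i$ such that $I=\{k\ge k_1:i(k)=i\}$ is infinite. Let $k\in I$ belong to step $t(k)$ of $\gamma_i$ and put $q=\gamma_i|(t(k)-1)$. By Lemma~\ref{lem:last}(i), $\mu_k\in P_q$ and $s_i\sqsubseteq q$. For large $\nu$ and $i'=i^\nu(k)$, the same lemma gives $\mu_k=\mu_k^\nu\in P_{q'}$ for some $q'$ with $s_{i'}\sqsubseteq q'\sqsubseteq\gamma^\nu_{i'}$. The sets $P_q$ and $P_{q'}$ meet, so $q=q'$. Comparing initial segments of length $r$ gives $s_i=s_{i'}$, so $i'=i$. Thus, for each $k\in I$ and all large $\nu$,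
\[
i^\nu(k)=i\qquad\text{and}\qquad\gamma_i|(t(k)-1)\sqsubseteq\gamma_i^\nu.
\]
Each step contains finitely many indices, so $t(k)\to\infty$ along $I$. Hence $\gamma_i^\nu\to\gamma_i$.

\emph{Its coefficient converges.} For $k\in I$ and large $\nu$, the first inequality in \eqref{eq:last}, for $w^\nu$ and for $w$ at the same position $\mu_k$, gives
\[
|a_i^\nu-a_i|\,c_k\le\theta_k+|w^\nu(\mu_k)-w(\mu_k)|+\theta_k\le2\theta_k+C\|w^\nu-w\|.
\]
So $\limsup_\nu|a_i^\nu-a_i|\le2\theta_k/c_k$ for every $k\in I$, and $\theta_k/c_k\to0$ gives $a_i^\nu\to a_i$.

\emph{Induction.} By continuity of $\varphi$, $w^\nu-a_i^\nu\varphi(\gamma_i^\nu)\to w-a_i\varphi(\gamma_i)$. These vectors are the images of the remaining coordinates in the cell of rank $N-1$ obtained by deleting $s_i$, so the remaining coordinates converge by the induction hypothesis. The claim is proved.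

Now $\Phi(E)$ is homeomorphic to the Polish space $E$, so it is a $G_\delta$-subset of $X$ by \cite[Theorem 3.11]{Kechris}.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
The subspace $H$ is the union of countably many pieces, each nowhere dense by Corollary~\ref{cor:nwd} and $G_\delta$ by Lemma~\ref{lem:homeo}. This is (1). Part (2) was proved in Section~\ref{sec:cover}. By (2) and Lemma~\ref{lem:thick}, every countable closed cover of $H$ has a member that is not Haar-meager, so $H\notin\sigma\overline{\mathcal{HM}}_X$.
\end{proof}

\begin{remark}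
No set $\varphi([p])$ is closed in $X$: otherwise it would be a thick closed subset of $H\ne X$, contrary to Lemma~\ref{lem:thick} and Corollary~\ref{cor:closed}.
\end{remark}

\section{Proof of Theorem~\ref{thm:more}}\label{sec:more}

\subsection*{(a) Density, and Haar-null sets}
Apply Theorem~\ref{thm:main}(2) to the cover consisting of $\overline H$ alone. For some $\delta>0$, the closed subspace $\overline H$ contains a translate $\{x,x+\kappa\}$ of $\{0,\kappa\}$ whenever $\|\kappa\|<\delta$, and then $\kappa\in\overline H$. So $\overline H$ contains a ball about $0$, and $\overline H=X$. If closed sets $F_n$ cover $H$, one of them is thick, hence neither Haar-meager nor Haar-null by Lemma~\ref{lem:thick}.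

\subsection*{(b) Subspaces that can be covered}
Let $H\ne X$ be a linear subspace. If $H=\bigcup_nF_n$ with $F_n$ closed, then every $F_n$ is Haar-meager by Corollary~\ref{cor:closed}, so $H\in\sigma\overline{\mathcal{HM}}_X$.

Next let $\mathcal T$ be a Polish topology on $H$ that makes $(H,+)$ a topological group and is finer than the norm topology. Bars denote norm closures in $X$. Suppose first that some $\mathcal T$-open set $V\ni0$ has Haar-meager closure $\overline V$. The sets $h+V$, $h\in H$, form an open cover of the second countable space $(H,\mathcal T)$, so countably many of them, say $h_n+V$, cover $H$. The sets $h_n+\overline V$ are closed and Haar-meager, so $H\in\sigma\overline{\mathcal{HM}}_X$.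

It remains to exclude the case that $\overline V$ is not Haar-meager for every $\mathcal T$-open $V\ni0$. We show that then $H=X$, by the method of successive approximation. First, $\overline V$ is a norm neighborhood of $0$ for every $\mathcal T$-open $V\ni0$: choose a $\mathcal T$-open $V'\ni0$ with $V'-V'\subseteq V$; then $\overline V\supseteq\overline{V'-V'}\supseteq\overline{V'}-\overline{V'}$, and the last set is a neighborhood of $0$ by Lemma~\ref{lem:diff}.

Second, we need a complete translation-invariant metric for $\mathcal T$. A metrizable Abelian topological group has a compatible invariant metric $d$ (the Birkhoff--Kakutani theorem), and for the Polish group $(H,\mathcal T)$ any such $d$ is complete. Indeed, invariance gives $d(g+h,g'+h')\le d(g,g')+d(h,h')$ and $d(-h,-h')=d(h,h')$, so the group operations extend to the completion $\widehat H$ of $(H,d)$ and make it a Polish group with $H$ as a dense subgroup. By \cite[Theorem 3.11]{Kechris}, $H$ is $G_\delta$ in $\widehat H$. For $g\in\widehat H$ the sets $H$ and $g+H$ are dense $G_\delta$-sets, which meet by the Baire theorem; hence $g\in H$, and $\widehat H=H$.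

Put $V_n=\{h\in H:d(h,0)<2^{-n}\}$ for $n\ge1$ and choose open norm balls $W_n\subseteq\overline{V_n}$ about $0$ with radii tending to $0$. Let $x\in W_1$. Choose inductively $v_n\in V_n$ with $x-v_1-\dots-v_n\in W_{n+1}$; this is possible because $x-v_1-\dots-v_{n-1}\in W_n\subseteq\overline{V_n}$ is a norm limit of elements of $V_n$. By invariance, consecutive partial sums $v_1+\dots+v_n$ are at $d$-distance $d(v_n,0)<2^{-n}$, so they converge in $\mathcal T$ to some $v\in H$. Since $\mathcal T$ is finer than the norm topology, they converge to $v$ in norm; by construction they converge to $x$ in norm. So $x=v\in H$. Thus $W_1\subseteq H$ and $H=X$, which was excluded.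

If $H$ is a $G_\delta$-set, its norm topology is Polish by \cite[Theorem 3.11]{Kechris}, and the case just treated applies with $\mathcal T$ equal to the norm topology. Finally, a meager subspace is proper by the Baire theorem, so the subspace of Theorem~\ref{thm:main} cannot be $F_\sigma$ or $G_\delta$.

\subsection*{(c) Finite dimension}
If $\dim X=\infty$, use Theorem~\ref{thm:main}. If $\dim X<\infty$ and $H$ is a meager linear subspace, then $H\ne X$ by the Baire theorem and $H$ is closed, being finite-dimensional. By Example~\ref{ex:line}, $H\in\sigma\overline{\mathcal{HM}}_X$.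

\subsection*{(d) The bound $\delta$}
We show that for every $\delta>0$ there is a cover of $X$, hence of $H$, by countably many closed sets none of which is $\delta$-thick. By separability, countably many closed balls of radius $\delta/4$ cover $X$. Each has diameter at most $\delta/2$, so it contains no translate of $\{0,v\}$ with $\|v\|=3\delta/4$, a compact set of diameter less than $\delta$. Thus no single $\delta$ serves all covers. Since no ball of this cover contains a translate of every compact set, the bound on the diameter cannot be dropped either. This completes the proof of Theorem~\ref{thm:more}.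

\begin{thebibliography}{9}

\bibitem{BJ}
Taras Banakh and Eliza Jab{\l}o\'nska,
\emph{A Borel linear subspace of $\mathbb R^\omega$ that cannot be covered by countably many closed Haar-meager sets},
arXiv:2201.02888 (2022).

\bibitem{Kechris}
Kechris,
\emph{Classical Descriptive Set Theory}.

\bibitem{LT}
Lindenstrauss and Tzafriri,
\emph{Classical Banach Spaces I}.

\bibitem{OP}
Ovsepian and Pe{\l}czy\'nski,
Studia Math. 54 (1975).

\end{thebibliography}
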